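\title{Spectral measures of zero-entropy maps of dendrites}

\begin{abstract}
Let $X$ be a dendrite and let $f:X\to X$ be a continuous map of zero topological entropy. We prove that for every invariant Borel probability measure that gives no mass to the nonperiodic endpoints of $X$, all spectral measures are purely atomic and carried by the roots of unity, and almost every ergodic component is a periodic orbit or an odometer. In particular, if $X$ has countably many endpoints, then $f$ has singular spectrum; this answers a question of el Abdalaoui and Devianne. Both hypotheses are sharp. A dendrite with uncountably many endpoints carries a zero-entropy map with a spectral measure equal to Lebesgue measure, and on a dendrite with countably many endpoints singular spectrum is equivalent to zero entropy.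
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{continuum} is a compact connected metric space, and a \emph{dendrite} is a locally connected continuum that contains no simple closed curve. A point $e$ of a dendrite $X$ is an \emph{endpoint} if $X\setminus\{e\}$ is connected; $E(X)$ is the set of endpoints. The interval $[0,1]$ has two endpoints. A star with arms of lengths $1,\frac12,\frac13,\dots$ has countably many. The completion of the infinite binary tree whose edges at level $k$ have length $2^{-k}$ has uncountably many, since every infinite branch converges to one.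

A \emph{dynamical system} $(X,f)$ is a compact metric space $X$ with a continuous map $f:X\to X$. We write $\operatorname{Per}(f)$ for its set of periodic points, $\mathbb{T}$ for the unit circle and $\Gamma\subset\mathbb{T}$ for the countable set of roots of unity. Measures are Borel probability measures unless stated otherwise.

\medskip\noindent\textbf{Entropy.} A set is \emph{$(n,\varepsilon)$-separated} if any two of its points $x\ne y$ satisfy $\operatorname{dist}(f^ix,f^iy)>\varepsilon$ for some $0\le i<n$. If $s(n,\varepsilon)$ is the largest size of such a set, the \emph{topological entropy} is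
\[
h_{\mathrm{top}}(f)=\lim_{\varepsilon\to0}\limsup_{n\to\infty}\frac1n\log s(n,\varepsilon).
\]
It does not depend on the choice of a compatible metric. By the variational principle it is the supremum of the measure-theoretic entropies $h_\mu(f)$ over the ergodic invariant measures $\mu$.

\medskip\noindent\textbf{Spectral measures.} For an $f$-invariant measure $\nu$ the Koopman operator $Ug=g\circ f$ is an isometry of $L^2(X,\nu)$. For $g\in L^2(X,\nu)$ the sequence $\langle U^ng,g\rangle$, $n\ge0$, extended to negative indices by complex conjugation, is positive definite. Hence there is a unique finite Borel measure $\sigma_g$ on $\mathbb{T}$, the \emph{spectral measure} of $g$, with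
\[
\langle U^ng,g\rangle=\int_{\mathbb{T}}z^n\,d\sigma_g(z)\qquad(n\ge0).
\]
It records how the observable $g$ correlates with its own future. At one extreme, $Ug=\lambda g$ gives $\sigma_g=\|g\|^2\delta_\lambda$. At the other, a unit vector $g$ is orthogonal to all $U^ng$, $n\ge1$, exactly when $\sigma_g$ is normalized Lebesgue measure. The system $(X,f)$ has \emph{singular spectrum} if $\sigma_g$ is singular with respect to Lebesgue measure for every invariant measure $\nu$ and every $g\in L^2(X,\nu)$.

\medskip
Positive entropy always produces a spectral measure equal to Lebesgue measure (Lemma~\ref{lem:positive}). Zero entropy does not in general rule one out. Consider the map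
\begin{equation}\label{eq:skew}
(x,y)\mapsto(x,\,x+y)\quad\text{on }(\mathbb{R}/\mathbb{Z})^2 .
\end{equation}
Its iterates stretch distances at most linearly in $n$, so $s(n,\varepsilon)$ grows polynomially and the entropy is zero. It preserves Lebesgue measure, and $g(x,y)=e^{2\pi iy}$ has $\langle U^ng,g\rangle=\int_0^1e^{2\pi inx}\,dx=0$ for $n\ge1$. The mechanism is instructive. On each circle $\{x\}\times\mathbb{R}/\mathbb{Z}$ the function $g$ is an eigenfunction, with spectral measure the point mass at $e^{2\pi ix}$; Lebesgue measure appears as the average of these point masses. So it is not enough to know that ergodic measures have atomic spectral measures. One must also know that the atoms cannot spread out as the ergodic measure varies.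

A dendrite contains no circle, so one expects that irrational rotations cannot occur and that the only atoms are roots of unity, which form a fixed countable set. The place where this expectation may fail is the set of endpoints: a measure carried by a Cantor set of endpoints gives mass zero to every arc and does not see the tree structure. This leads to the question posed by el Abdalaoui and Devianne \cite{AD}.

\medskip\noindent\textbf{Question.} \emph{Let $X$ be a dendrite with $E(X)$ countable and let $f:X\to X$ be continuous with $h_{\mathrm{top}}(f)=0$. Does $(X,f)$ have singular spectrum?}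

\medskip
The answer is yes. An \emph{odometer} is an ergodic rotation $R_\alpha:z\mapsto z+\alpha$ of an infinite totally disconnected compact metrizable abelian group with its Haar measure; the basic example is $z\mapsto z+1$ on the $2$-adic integers. Two measure-preserving systems are \emph{isomorphic} if there is a measure-preserving Borel bijection between sets of full measure that intertwines the maps almost everywhere.

\begin{theorem}\label{thm:main}
Let $X$ be a dendrite, $f:X\to X$ a continuous map with $h_{\mathrm{top}}(f)=0$, and $\nu$ an $f$-invariant Borel probability measure with $\nu(E(X)\setminus\operatorname{Per}(f))=0$. Then for every $g\in L^2(X,\nu)$ the measure $\sigma_g$ is purely atomic and carried by $\Gamma$. Almost every ergodic component of $\nu$ is carried by a periodic orbit or is isomorphic to an odometer.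
\end{theorem}

\begin{corollary}\label{cor:answer}
If $E(X)$ is countable and $h_{\mathrm{top}}(f)=0$, then every spectral measure of every invariant measure is carried by $\Gamma$. In particular, $(X,f)$ has singular spectrum.
\end{corollary}

Neither hypothesis of the corollary can be weakened.

\begin{theorem}\label{thm:space}
For a dendrite $X$ the following are equivalent:
\begin{enumerate}
\item[(a)] $E(X)$ is countable;
\item[(b)] every continuous $f:X\to X$ with zero entropy has singular spectrum;
\item[(c)] for every continuous $f:X\to X$ with zero entropy, all spectral measures are carried by $\Gamma$.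
\end{enumerate}
If $E(X)$ is uncountable, there are a continuous $f:X\to X$ with zero entropy, an invariant measure $\nu$ and $g\in L^2(X,\nu)$ such that $\sigma_g$ is normalized Lebesgue measure.
\end{theorem}

\begin{theorem}\label{thm:map}
Let $X$ be a dendrite with $E(X)$ countable and let $f:X\to X$ be continuous. Then $f$ has singular spectrum if and only if $h_{\mathrm{top}}(f)=0$, and this holds if and only if all spectral measures are carried by $\Gamma$.
\end{theorem}

Section~\ref{sec:model} shows the method on the interval. Sections~\ref{sec:arcs} and~\ref{sec:kronecker} collect the tools from continuum theory and from ergodic theory. Section~\ref{sec:ergodic} treats a single ergodic measure and is the core of the paper; Section~\ref{sec:main} deduces Theorem~\ref{thm:main}. Sections~\ref{sec:uncountable} and~\ref{sec:positive} prove Theorems~\ref{thm:space} and~\ref{thm:map}. One remark is used throughout: if $\mu$ is ergodic and $f(B)\subset B$, then $B\subset f^{-1}B$ and the two sets have the same measure, so $\mu(B)\in\{0,1\}$.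

\section{The idea on the interval}\label{sec:model}

In the proof of Theorem~\ref{thm:main}, zero entropy is used only to exclude horseshoes.

\begin{lemma}[Horseshoe]\label{lem:horseshoe}
Let $(X,f)$ be a dynamical system and let $I,I'$ be disjoint nonempty closed sets with $f^n(I)\supset I\cup I'$ and $f^m(I')\supset I\cup I'$ for some $n,m\ge1$. Then $h_{\mathrm{top}}(f)>0$.
\end{lemma}

\begin{proof}
Put $t(I)=n$, $t(I')=m$, $M=\max(n,m)$. For a word $w=w_1\cdots w_k\in\{I,I'\}^k$ pick $y_k\in w_k$ and then, going backwards, $y_i\in w_i$ with $f^{t(w_i)}y_i=y_{i+1}$. The point $x_w=y_1$ lies in $w_1$, and $f^{t(w_1)+\dots+t(w_i)}x_w\in w_{i+1}$ for $1\le i<k$. If $w\ne w'$ first differ at position $i+1$, then at the common time $t(w_1)+\dots+t(w_i)<kM$ one of the two orbits is in $I$ and the other is in $I'$. So $s(kM,\varepsilon)\ge2^k$ for $\varepsilon<\operatorname{dist}(I,I')$, and $h_{\mathrm{top}}(f)\ge(\log2)/M$.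
\end{proof}

The first example shows that odometers do occur, so no finite set of roots of unity can replace $\Gamma$.

\begin{example}[An odometer with zero entropy]\label{ex:odometer}
For continuous $g:[0,1]\to[0,1]$ let $\Theta g$ equal $\frac13(2+g(3x))$ on $[0,\frac13]$, equal $x-\frac23$ on $[\frac23,1]$, and be affine in between. Then $\Theta$ contracts the uniform distance by $\frac13$; let $f$ be its fixed point. Let $O_k$ be the union of the $2^k$ intervals of level $k$ of the middle-thirds Cantor set $C$. For an interval $I$ of level $k$ we have $f(\frac23+\frac13I)=\frac13I$ and $f(\frac13I)=\frac23+\frac13f(I)$, so by induction $f$ maps the intervals of level $k$ into one another cyclically. Thus $f|_C$ is conjugate to $z\mapsto z+1$ on $\varprojlim\mathbb{Z}/2^k\mathbb{Z}$, and its invariant measure has entropy zero. Now let $\mu$ be ergodic and not carried by $C$, and let $k$ be such that $\mu(O_k)=1$ and $\mu(O_{k+1})=0$. From $f^2(x)=\frac13f(3x)$ on $[0,\frac13]$ we get $f^{2^k}(x)=3^{-k}f(3^kx)$ on $[0,3^{-k}]$. On $[\frac13,\frac23]$ the map $f$ decreases from $\frac79$ to $0$ with slope $-\frac73$, so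 every point of this interval other than its fixed point $p$ enters $O_1$. Hence the orbit of every point of $O_k$ enters $O_{k+1}$ or meets $3^{-k}p$. The first alternative is $\mu$-null, so $3^{-k}p$ is an atom and $\mu$ is carried by a periodic orbit (Lemma~\ref{lem:atoms}). By the variational principle, $h_{\mathrm{top}}(f)=0$.
\end{example}

The second example shows that a horseshoe leaves room for an irrational rotation, embedded by a discontinuous map.

\begin{example}[A rotation inside a horseshoe]\label{ex:sturm}
Let $f(x)=3x$, $2-3x$, $3x-2$ on the three thirds of $[0,1]$; the outer thirds form a horseshoe. Let $\alpha$ be irrational. For $z\in\mathbb{R}/\mathbb{Z}$ put $s_n(z)=1_{[0,1/2)}(z+n\alpha)$ and $\gamma(z)=\sum_{n\ge0}2s_n(z)3^{-n-1}$. On the middle-thirds Cantor set $f$ deletes the first ternary digit, so $f\circ\gamma=\gamma\circ R_\alpha$. The map $\gamma$ is injective: for $s\ne0$ the set of $w\in[0,\frac12)$ with $w+s\notin[0,\frac12)$ contains an interval, and the orbit of $z$ visits it, so $\gamma(z)\ne\gamma(z+s)$. The image of Lebesgue measure under $\gamma$ is nonatomic and ergodic, and $e^{2\pi i\gamma^{-1}(x)}$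 is an eigenfunction with eigenvalue $e^{2\pi i\alpha}\notin\Gamma$.
\end{example}

Without a horseshoe this cannot happen. The proof contains the three main steps of the general argument.

\begin{proposition}\label{prop:model}
Let $f:[0,1]\to[0,1]$ be continuous, $\alpha$ irrational, and $\gamma:\mathbb{R}/\mathbb{Z}\to[0,1]$ an injective Borel map with $f\circ\gamma=\gamma\circ R_\alpha$. Then $h_{\mathrm{top}}(f)>0$.
\end{proposition}

\begin{proof}
Suppose $h_{\mathrm{top}}(f)=0$. Let $m$ be Lebesgue measure and $\mu=\gamma_*m$, which is nonatomic.

\emph{Separation.} Let $p_1<p_2$ with $\mu([p_1,p_2])>0$, and put $A_1=\gamma^{-1}[0,p_1]$, $A_2=\gamma^{-1}[p_2,1]$. We claim that $m((A_1-s)\cap A_2)=0$ for all small $s$. An interval whose image under some $f^n$, $n\ge1$, meets both $[0,p_1]$ and $[p_2,1]$ covers $[p_1,p_2]$ under $f^n$. Of two disjoint closed subintervals of $[p_1,p_2]$ of positive measure, at least one, say $J$, never does this, by Lemma~\ref{lem:horseshoe}. Let $B=\gamma^{-1}J$. If $t$ and $t+s$ lie in $B$, then for no $n\ge1$ do we have both $t+s+n\alpha\in A_1$ and $t+n\alpha\in A_2$; that is, the forward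 orbit of $t$ avoids $(A_1-s)\cap A_2$. The function $s\mapsto m(B\cap(B-s))$ is continuous and positive at $0$. So for small $s$ a set of $t$ of positive measure avoids $(A_1-s)\cap A_2$, and ergodicity of $R_\alpha$ gives the claim.

\emph{Continuity.} Let $\Phi(z)$ be the set of $x$ such that $(x,z)$ lies in the support of $(\gamma,\mathrm{id})_*m$; these are the essential limit values of $\gamma$ at $z$. Each $\Phi(z)$ is nonempty and $f\Phi(z)\subset\Phi(z+\alpha)$, as in Lemma~\ref{lem:Phi} below. Suppose $x<y$ lie in $\Phi(z)$ and $\mu([x,y])>0$. Choose $x<p_1<p_2<y$ with $\mu([p_1,p_2])>0$. Then $A_1$ and $A_2$ meet every arc $N$ around $z$ in positive measure, and if $N$ has length $\varepsilon$,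
\[
0<m(A_1\cap N)\,m(A_2\cap N)\le\int_{|s|\le\varepsilon}m((A_1-s)\cap A_2)\,ds ,
\]
against the claim. So the distribution function $G(x)=\mu([0,x])$ takes a single value $\theta(z)$ on $\Phi(z)$. The function $\theta$ has closed graph, hence is continuous, and $\theta=G\circ\gamma$ almost everywhere.

\emph{Topology.} The nondegenerate level sets of $G$ are countably many $\mu$-null intervals, so $\theta$ is injective on a set $Z$ of full measure. A nonconstant continuous function on a circle takes each value strictly between its extremes at least twice. Choose such a value $c$ with $G^{-1}(c)$ a single point $p$, and $z\ne z'$ with $\theta(z)=\theta(z')=c$. Then $\Phi(z)=\Phi(z')=\{p\}$, so $\theta(z+n\alpha)=G(f^np)=\theta(z'+n\alpha)$ for $n\ge0$. By density of the orbit, $\theta$ has period $s=z'-z\ne0$. A point $w\in Z\cap(Z-s)$ contradicts injectivity on $Z$.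
\end{proof}

The general case brings four difficulties. First, an ergodic measure is not given as the image of a rotation. We start from its largest rotation factor $\pi:X\to K$, which goes in the opposite direction, and we need an ergodic theorem for pairs of points (Section~\ref{sec:kronecker}). Second, $X$ branches; retractions onto arcs replace the order of $[0,1]$, and the pseudometric $\mu([x,y])$ replaces $G$. Third, this pseudometric must separate almost all points, which is where the endpoints matter. Fourth, the connected group to be excluded need not be a circle, and a theorem on cut points replaces the count of preimages.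

\section{Arcs in a dendrite}\label{sec:arcs}

Let $X$ be a dendrite. We use the following textbook facts \cite[Ch.~X]{Nadler}. Two points $x,y$ are joined by a unique arc $[x,y]$; we put $[x,x]=\{x\}$ and $(x,y)=[x,y]\setminus\{x,y\}$. A subcontinuum that contains $x$ and $y$ contains $[x,y]$. Components of open sets are open, and connected open sets are arcwise connected. For a subcontinuum $D$ there is a continuous \emph{first-point retraction} $r_D:X\to D$ with $[x,r_D(x)]\cap D=\{r_D(x)\}$. Fix a countable dense set $A\subset X$.

\begin{lemma}\label{lem:arcs}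
Let $D\subset X$ be an arc and $r=r_D$.
\begin{enumerate}
\item[(A1)] For $x\in X$ and $p\in D$, $[x,p]=[x,r(x)]\cup[r(x),p]$. If $[x,p]\cap D=\{p\}$, then $r(x)=p$.
\item[(A2)] If $r(x)\ne r(y)$, then $[x,y]=[x,r(x)]\cup[r(x),r(y)]\cup[r(y),y]$.
\item[(A3)] For $p\in D$ the set $r^{-1}(p)\setminus\{p\}$ is open. It is empty for all but countably many $p$.
\item[(A4)] If $x_k\to x$, then $\operatorname{diam}[x_k,x]\to0$.
\item[(A5)] No point of $(x,y)$ is an endpoint, and $X\setminus E(X)=\bigcup_{a,a'\in A}(a,a')$. Hence $E(X)$ is a $G_\delta$ set.
\item[(A6)] Any two distinct points of $X\setminus E(X)$ lie in an arc $[a,a']$ with $a,a'\in A$.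
\end{enumerate}
\end{lemma}

\begin{proof}
(A1) The arcs $[x,r(x)]$ and $[r(x),p]\subset D$ share only $r(x)$, so their union is an arc from $x$ to $p$. In particular $r(x)\in[x,p]\cap D$, which gives the second claim.

(A2) If $[x,r(x)]$ and $[y,r(y)]$ met, their union would be a continuum containing the nondegenerate arc $[r(x),r(y)]\subset D$ but meeting $D$ in two points only. So they are disjoint, each meets $[r(x),r(y)]$ in one end, and the three arcs concatenate to an arc.

(A3) We show that $r^{-1}(p)\setminus\{p\}$ is the union of the components of $X\setminus\{p\}$ that miss $D$. If $G$ is such a component and $x\in G$, then the connected set $[x,p]\setminus\{p\}$ lies in $G$, so $r(x)=p$ by (A1). If the component of $x$ contains some $p'\in D$, it contains $[x,p']$, which contains $r(x)$ by (A1); so $r(x)\ne p$. The sets $r^{-1}(p)\setminus\{p\}$ are therefore open and pairwise disjoint, and $X$ is separable.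

(A4) A small connected open neighborhood of $x$ contains $x_k$ for large $k$, hence contains $[x_k,x]$.

(A5) If $e\in(x,y)$ and the open set $X\setminus\{e\}$ were connected, it would contain an arc from $x$ to $y$ avoiding $e$, against uniqueness. Conversely, if $X\setminus\{e\}$ is disconnected, two of its components contain points $a,a'\in A$, and $[a,a']$ must pass through $e$. Each $(a,a')$ is an $F_\sigma$ set.

(A6) Let $x\ne y$ be the two points. Take $a\in A$ in a component $G$ of $X\setminus\{x\}$ not containing $y$, and $a'\in A$ in a component $G'$ of $X\setminus\{y\}$ not containing $x$. Then $[a,x]\setminus\{x\}\subset G$, while $[x,y]\setminus\{x\}$ lies in the component of $y$; so $[a,x]\cup[x,y]=[a,y]$. The set $[a,y]\setminus\{y\}$ is connected and contains $x$, so it misses $G'\supset[y,a']\setminus\{y\}$. Hence $[a,y]\cup[y,a']=[a,a']$.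
\end{proof}

A nonatomic measure turns arcs into lengths.

\begin{lemma}\label{lem:rho}
Let $\mu$ be a nonatomic measure on $X$ and $\rho(x,y)=\mu([x,y])$.
\begin{enumerate}
\item[(a)] $\rho$ is a continuous pseudometric, and $\rho(x,y)=\rho(x,w)+\rho(w,y)$ for $w\in[x,y]$.
\item[(b)] $\rho(r_D(x),r_D(y))\le\rho(x,y)$ for every arc $D$.
\item[(c)] On an arc $[a,b]$ the function $h=\rho(a,\cdot)$ is continuous and monotone, and $|h(x)-h(y)|=\rho(x,y)$. Its level sets are points or $\mu$-null subarcs, and only countably many are subarcs.
\end{enumerate}
\end{lemma}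

\begin{proof}
(a) The continuum $[x,w]\cup[w,y]$ contains $[x,y]$, which gives the triangle inequality; if $w\in[x,y]$, the union equals $[x,y]$ and the overlap $\{w\}$ is null. Also $\rho(x,x)=\mu(\{x\})=0$. If $x_k\to x$, then by (A4) the arcs $[x_k,x]$ lie in balls shrinking to $x$, so $\rho(x_k,x)\to\mu(\{x\})=0$. The inequality $|\rho(x,y)-\rho(x',y')|\le\rho(x,x')+\rho(y,y')$ then gives continuity.

(b) By (A2), $[r_D(x),r_D(y)]\subset[x,y]$ when the two retractions differ.

(c) The first sentence follows from (a). A level set of a continuous monotone function on an arc is a point or a subarc $[x,y]$, and then $\mu([x,y])=|h(x)-h(y)|=0$. An arc contains only countably many disjoint nondegenerate subarcs.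
\end{proof}

\section{The Kronecker factor and averages over pairs}\label{sec:kronecker}

In this section $(X,f)$ is any dynamical system and $\mu$ is an ergodic invariant measure. We build a group rotation out of the eigenfunctions of $U$ on $L^2(\mu)$.

If $Ug=\lambda g$ with $g\ne0$, then $|\lambda|=1$ and $|g|$ is invariant, hence constant. The quotient of two eigenfunctions with the same eigenvalue is invariant, so eigenspaces are one-dimensional. Products and conjugates of eigenfunctions are eigenfunctions, so the eigenvalues form a subgroup $\Lambda$ of $\mathbb{T}$. It is countable, because eigenfunctions with different eigenvalues are orthogonal and $L^2(\mu)$ is separable. The group $\mathcal{G}$ of unimodular eigenfunctions maps onto $\Lambda$ with kernel the constants $\mathbb{T}$. Since $\mathbb{T}$ is divisible, the identity map of $\mathbb{T}$ extends to a homomorphism $\mathcal{G}\to\mathbb{T}$, whose kernel maps isomorphically onto $\Lambda$. This gives unimodular Borel functions $\chi_\lambda$ with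
\[
\chi_\lambda\circ f=\lambda\chi_\lambda,\qquad\chi_{\lambda\lambda'}=\chi_\lambda\chi_{\lambda'}\qquad\text{a.e.}
\]

Let $K=\operatorname{Hom}(\Lambda,\mathbb{T})$, a closed subgroup of $\mathbb{T}^\Lambda$, written additively. It is a compact metrizable abelian group; let $m$ be its Haar measure, which has full support. Let $e_\lambda(z)=z(\lambda)$, and let $\alpha\in K$ be the inclusion $\Lambda\subset\mathbb{T}$, so that $e_\lambda(\alpha)=\lambda$. On the Borel set of full measure where the countably many relations $\chi_{\lambda\lambda'}=\chi_\lambda\chi_{\lambda'}$ hold, define $\pi(x)\in K$ by $\pi(x)(\lambda)=\chi_\lambda(x)$; put $\pi=0$ elsewhere. Then $\pi:X\to K$ is Borel, $e_\lambda\circ\pi=\chi_\lambda$ a.e., and $\pi\circ f=\pi+\alpha$ a.e.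

\begin{lemma}\label{lem:K}
The $e_\lambda$ form an orthonormal basis of $L^2(K,m)$; $\pi_*\mu=m$; and $\{n\alpha:n\ge0\}$ is dense in $K$.
\end{lemma}

\begin{proof}
The span of the $e_\lambda$ is a conjugation-closed algebra that contains $1$ and separates points, so it is dense in $C(K)$ by the Stone--Weierstrass theorem. For $\lambda\ne1$ invariance gives $\int e_\lambda\,dm=\lambda\int e_\lambda\,dm$ and $\int\chi_\lambda\,d\mu=\lambda\int\chi_\lambda\,d\mu$, so both integrals vanish. This proves orthonormality and $\pi_*\mu=m$. Finally $\frac1N\sum_{n<N}e_\lambda(n\alpha)=\frac1N\sum_{n<N}\lambda^n\to0$ for $\lambda\ne1$, so the sequence $n\alpha$ is equidistributed with respect to $m$, which has full support.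
\end{proof}

The system $(K,m,R_\alpha)$ is the \emph{Kronecker factor} of $(X,\mu,f)$. A Borel set $B\subset X$ casts a shadow on $K$: since $\pi_*(\mu|_B)\le m$, it has a density $u_B$ with $0\le u_B\le1$ and
\begin{equation}\label{eq:density}
\int_Bv\circ\pi\,d\mu=\int_Kv\,u_B\,dm\qquad(v\text{ bounded Borel}).
\end{equation}
For $u,v\in L^2(K)$ put $(u\star v)(s)=\int_Ku(s+t)v(t)\,dm(t)$. This function is continuous, because translation is continuous in $L^2(K)$, and the substitution $a=s+t$, $b=t$ gives
\begin{equation}\label{eq:star}
\iint w(a-b)\,u(a)v(b)\,dm(a)\,dm(b)=\int w\,(u\star v)\,dm\qquad(w\text{ bounded Borel}).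
\end{equation}

In Proposition~\ref{prop:model} we followed two points $t+s$ and $t$ at the same time, and the frequency of their joint visits to $A_1\times A_2$ depended only on $s$. The next lemma says that the same is true for any ergodic system, with $s=\pi(x)-\pi(x')$.

\begin{lemma}\label{lem:pairs}
Let $B_1,B_2\subset X$ be Borel sets and $\psi=u_{B_1}\star u_{B_2}$. Then, in $L^2(\mu\times\mu)$,
\[
\frac1N\sum_{n<N}1_{B_1}(f^nx)\,1_{B_2}(f^nx')\longrightarrow\psi(\pi(x)-\pi(x')).
\]
\end{lemma}

\begin{proof}
By the mean ergodic theorem the limit is the orthogonal projection of $1_{B_1}\otimes1_{B_2}$ onto the space of $(f\times f)$-invariant functions. We determine this space. Let $F\in L^2(\mu\times\mu)$ be invariant and let $T_Fh(x)=\int F(x,y)h(y)\,d\mu(y)$, a Hilbert--Schmidt operator. Invariance of $\mu$ and then of $F$ give, for a.e.\ $x$,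
\[
(T_Fh)(fx)=\int F(fx,fy)h(fy)\,d\mu(y)=\int F(x,y)h(fy)\,d\mu(y)=(T_FUh)(x).
\]
So $T_F$ commutes with $U$, and so does $T_F^*$, whose kernel $\overline{F(y,x)}$ is invariant too. The eigenspaces of the compact self-adjoint operator $T_FT_F^*$ for nonzero eigenvalues are finite-dimensional and $U$-invariant. On each of them the isometry $U$ is unitary, hence diagonalizable, so they lie in $\mathcal{H}=\overline{\operatorname{span}}\{\chi_\lambda\}$. Their closed span is the closure of the range of $T_F$. So the range of $T_F$ lies in $\mathcal{H}$, and the same argument with $T_F^*T_F$ puts the range of $T_F^*$ in $\mathcal{H}$. Now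
\[
\langle F,a\otimes\bar b\rangle=\langle T_Fb,a\rangle=\langle b,T_F^*a\rangle
\]
vanishes when $a\perp\mathcal{H}$ or $b\perp\mathcal{H}$. As $\mathcal{H}$ is closed under conjugation, $F=\sum c_{\lambda\lambda'}\chi_\lambda\otimes\chi_{\lambda'}$. Composition with $f\times f$ multiplies $c_{\lambda\lambda'}$ by $\lambda\lambda'$, so $c_{\lambda\lambda'}=0$ unless $\lambda'=\lambda^{-1}$. Thus the functions $\chi_\lambda\otimes\chi_{\lambda^{-1}}$ form an orthonormal basis of the invariant space.

Write $\hat u(\lambda)=\int u\,\overline{e_\lambda}\,dm$ and $u_i=u_{B_i}$. By \eqref{eq:density}, $\langle1_{B_i},\chi_\lambda\rangle=\hat u_i(\lambda)$, so the projection is $\sum_\lambda\hat u_1(\lambda)\hat u_2(\lambda^{-1})\,\chi_\lambda\otimes\chi_{\lambda^{-1}}$. By \eqref{eq:star} with $w=\overline{e_\lambda}$, $\hat\psi(\lambda)=\hat u_1(\lambda)\hat u_2(\lambda^{-1})$. These coefficients are absolutely summable by the Cauchy--Schwarz inequality, so $\psi=\sum\hat\psi(\lambda)e_\lambda$ uniformly. Since $e_\lambda(\pi(x)-\pi(x'))=\chi_\lambda(x)\chi_{\lambda^{-1}}(x')$ a.e., the projection equals $\psi(\pi(x)-\pi(x'))$.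
\end{proof}

\section{Ergodic measures that do not charge the endpoints}\label{sec:ergodic}

\begin{proposition}\label{prop:ergodic}
Let $X$ be a dendrite, $f:X\to X$ continuous with $h_{\mathrm{top}}(f)=0$, and $\mu$ an ergodic nonatomic invariant measure with $\mu(E(X))=0$. Then $(X,\mu,f)$ is isomorphic to an odometer, and $L^2(\mu)$ has an orthonormal basis of eigenfunctions whose eigenvalues are roots of unity.
\end{proposition}

We keep the notation of Section~\ref{sec:kronecker} and show that $\pi$ is an isomorphism and that $K$ is totally disconnected.

\subsection{Separation}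

For an arc $D=[p_1,p_2]$ the sets $V_i=r_D^{-1}(p_i)$ take the place of $[0,p_1]$ and $[p_2,1]$; see Figure~\ref{fig:arc}. If $x\in V_1$ and $y\in V_2$, then $[x,y]\supset D$ by (A2), so every continuum that meets $V_1$ and $V_2$ contains $D$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (0,0)--(8,0);
\draw[ultra thick] (2.5,0)--(5.5,0);
\draw (1.2,0)--(0.6,0.9);
\draw (2.5,0)--(2.0,1.0);
\draw (4,0)--(4.2,1.0);
\draw (4.1,0.5)--(4.6,0.9);
\draw (6.6,0)--(7.2,0.9);
\fill (2.5,0) circle (2pt) node[below] {$p_1$};
\fill (5.5,0) circle (2pt) node[below] {$p_2$};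
\node[below] at (4,0) {$D$};
\draw[dashed,rounded corners] (-0.2,-0.6) rectangle (2.8,1.2);
\draw[dashed,rounded corners] (5.2,-0.6) rectangle (8.2,1.2);
\node at (0.6,-0.35) {$V_1$};
\node at (7.4,-0.35) {$V_2$};
\end{tikzpicture}
\caption{An arc $D=[p_1,p_2]$ (thick) in a dendrite. The set $V_i$ consists of $p_i$ and the points whose path to $D$ first meets $D$ at $p_i$ (thin lines in the dashed boxes). The branch in the middle belongs to neither set. A continuum that meets both $V_1$ and $V_2$ contains $D$.}
\label{fig:arc}
\end{figure}

\begin{lemma}\label{lem:separation}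
Let $D=[p_1,p_2]$ be an arc with $\mu(D)>0$, $V_i=r_D^{-1}(p_i)$ and $u_i=u_{V_i}$. There is no $z\in K$ such that $\int_Nu_1\,dm>0$ and $\int_Nu_2\,dm>0$ for every neighborhood $N$ of $z$.
\end{lemma}

\begin{proof}
Call a subarc $J\subset D$ \emph{crossing} if $f^n(J)$ meets both $V_1$ and $V_2$ for some $n\ge1$; the continuum $f^n(J)$ then contains $D$. Since $\mu$ is nonatomic, $D$ contains two disjoint subarcs of positive measure. If both were crossing, Lemma~\ref{lem:horseshoe} would give positive entropy. So some subarc $J$ with $\mu(J)>0$ is not crossing: $1_{V_1}(f^nx)1_{V_2}(f^nx')=0$ for $x,x'\in J$ and $n\ge1$. By Lemma~\ref{lem:pairs}, $\psi=u_1\star u_2$ satisfies $\psi(\pi(x)-\pi(x'))=0$ a.e.\ on $J\times J$. Let $j=u_J$ and $\kappa=j\star j$. By \eqref{eq:density} in each variable and by \eqref{eq:star},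
\[
0=\iint_{J\times J}\psi(\pi(x)-\pi(x'))\,d\mu\,d\mu=\iint\psi(a-b)\,j(a)j(b)\,dm\,dm=\int\psi\kappa\,dm .
\]
Both $\psi$ and $\kappa$ are continuous and nonnegative, so $\psi\kappa\equiv0$. Since $\int j\,dm=\mu(J)>0$, we have $\kappa(0)=\int j^2\,dm>0$. Hence $\psi=0$ on the open neighborhood $W=\{\kappa>0\}$ of $0$. If $z$ were as in the statement, take a neighborhood $N$ of $z$ with $N-N\subset W$. By \eqref{eq:star},
\[
0<\int_Nu_1\,dm\int_Nu_2\,dm\le\iint1_W(a-b)\,u_1(a)u_2(b)\,dm\,dm=\int_W\psi\,dm=0,
\]
a contradiction.
\end{proof}

\subsection{A continuous map on $K$}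

The map $\pi$ is only Borel, and we want to use topology. So we replace its graph by a closed set. Let $\tilde\mu=(\mathrm{id},\pi)_*\mu$, let $S\subset X\times K$ be its support, and let $\Phi(z)=\{x:(x,z)\in S\}$. We cannot expect $\Phi(z)$ to be a single point: in Example~\ref{ex:odometer}, $f$ maps $[\frac23,1]$ isometrically, and nothing in the hypotheses forbids a map that keeps the two ends of a gap of the support over the same point of $K$. Such points are joined by a null arc, so we identify them. Let $\rho$ be the pseudometric of Lemma~\ref{lem:rho}, let $Y$ be the metric space obtained by identifying points at $\rho$-distance $0$, and let $q:X\to Y$ be the quotient map. It is continuous, so $Y$ is compact.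

\begin{lemma}\label{lem:Phi}
For every $z\in K$:
\begin{enumerate}
\item[(a)] $\Phi(z)\ne\emptyset$;
\item[(b)] $f^n\Phi(z)\subset\Phi(z+n\alpha)$ for $n\ge0$;
\item[(c)] $\rho(x,y)=0$ for $x,y\in\Phi(z)$.
\end{enumerate}
The map $\varphi:K\to Y$ defined by $\varphi(z)=q(x)$ for $x\in\Phi(z)$ is continuous.
\end{lemma}

\begin{proof}
(a) The projection of $S$ to $K$ is compact and has full Haar measure, so it is $K$.

(b) The continuous map $f\times R_\alpha$ preserves $\tilde\mu$. The preimage of a neighborhood of $(fx,z+\alpha)$ is a neighborhood of $(x,z)$ of the same measure, so $S$ is mapped into itself.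

(c) Suppose $\rho(x,y)>0$. The set $(x,y)$ has positive measure and is an increasing union of arcs, so it contains an arc $D=[p_1,p_2]$ with $\mu(D)>0$, in the order $x,p_1,p_2,y$. By (A1), $r_D(x)=p_1$ and $r_D(y)=p_2$. By (A3), $V_1$ is a neighborhood of $x$ and $V_2$ is a neighborhood of $y$. As $(x,z)$ and $(y,z)$ lie in $S$, for every neighborhood $N$ of $z$ we get $\int_Nu_i\,dm=\mu(V_i\cap\pi^{-1}N)=\tilde\mu(V_i\times N)>0$ for $i=1,2$. This contradicts Lemma~\ref{lem:separation}.

By (a) and (c), $\varphi$ is well defined. Its graph is the image of the compact set $S$ under $(x,z)\mapsto(z,q(x))$, so it is closed, and a map into a compact space with closed graph is continuous.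
\end{proof}

\subsection{The map $\pi$ is an isomorphism}

For $\mu$-a.e.\ $x$ we have $(x,\pi(x))\in S$, that is, $q(x)=\varphi(\pi(x))$. So $\pi(x)$ determines $q(x)$, and it remains to see that $q(x)$ determines $x$.

\begin{lemma}\label{lem:iso}
There is a Borel set $X_2\subset X$ with $\mu(X_2)=1$ such that $\pi$ is injective on $X_2$, the set $Z=\pi(X_2)$ is Borel with $m(Z)=1$, and $\varphi$ is injective on $Z$. Consequently $\pi$ is an isomorphism of $(X,\mu,f)$ onto $(K,m,R_\alpha)$, and $K$ is infinite.
\end{lemma}

\begin{proof}
For $a\ne a'$ in $A$ let $N_{a,a'}$ be the union of the nondegenerate level sets of $\rho(a,\cdot)$ on $[a,a']$. By Lemma~\ref{lem:rho}(c) it is a null Borel set. Since $\mu(E(X))=0$, the Borel set $X_1=X\setminus(E(X)\cup\bigcup N_{a,a'})$ has full measure. The map $q$ is injective on $X_1$. Indeed, distinct points $x,y\in X_1$ lie in some $[a,a']$ by (A6), and $\rho(x,y)=0$ would put them in one level set, so that $x\in N_{a,a'}$.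

Let $X_2=\{x\in X_1:(x,\pi(x))\in S\}$, a Borel set of full measure. On $X_2$ the map $q=\varphi\circ\pi$ is injective, so $\pi$ is injective on $X_2$ and $\varphi$ is injective on $Z$. By the Lusin--Souslin theorem, an injective Borel map between Polish spaces sends Borel sets to Borel sets. So $Z$ is Borel, the inverse of $\pi|_{X_2}$ is Borel, and $m(Z)=\mu(\pi^{-1}Z)=1$. If $K$ were finite, the finite set $X_2$ would carry the nonatomic measure $\mu$.
\end{proof}

Injectivity almost everywhere can be upgraded, by the dynamics, to statements about every point of $K$.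

\begin{lemma}\label{lem:fibers}
\begin{enumerate}
\item[(a)] If $\varphi(z+s)=\varphi(z)$ for all $z\in K$, then $s=0$.
\item[(b)] If $\Phi(z)\cap\Phi(z')\ne\emptyset$, then $z=z'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The set $Z\cap(Z-s)$ has full measure. For $z$ in it, $z$ and $z+s$ lie in $Z$ and have the same image under $\varphi$.

(b) Let $x$ be in the intersection. By Lemma~\ref{lem:Phi}(b), $\varphi(z+n\alpha)=q(f^nx)=\varphi(z'+n\alpha)$ for $n\ge0$. The points $z+n\alpha$ are dense and $\varphi$ is continuous, so $\varphi(w)=\varphi(w+z'-z)$ for all $w\in K$. Apply (a).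
\end{proof}

\begin{remark}
The projection of $S$ to $X$ is $\operatorname{supp}\mu$: it is compact of full measure, and $(x,z)\in S$ gives $\mu(V)=\tilde\mu(V\times K)>0$ for each neighborhood $V$ of $x$. By Lemma~\ref{lem:fibers}(b), $S$ is the closed graph of a map $\operatorname{supp}\mu\to K$. This map is continuous, equals $\pi$ a.e., and intertwines $f$ with $R_\alpha$ by Lemma~\ref{lem:Phi}(b). So the isomorphism in Proposition~\ref{prop:ergodic} is given by a continuous factor map.
\end{remark}

\subsection{The group $K$ is totally disconnected}

A point $z$ of a continuum $M$ is a \emph{cut point} if $M\setminus\{z\}$ is disconnected. Every nondegenerate continuum has at least two points that are not cut points \cite[Thm.~6.6]{Nadler}. A coset of a connected group is homogeneous, so it has no cut point at all. On the other hand, most points of an arc in a dendrite cut the dendrite, and $\Phi$ transports such a point back to $K$.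

\begin{lemma}\label{lem:totdisc}
$K$ is totally disconnected.
\end{lemma}

\begin{proof}
Suppose the component $K_0$ of $0$, a closed subgroup, contains $s\ne0$. By Lemma~\ref{lem:fibers}(a) there is $z_0\in K$ with $\varphi(z_0+s)\ne\varphi(z_0)$. The coset $K_1=z_0+K_0$ is a nondegenerate continuum. Pick $x_0\in\Phi(z_0)$ and $x_1\in\Phi(z_0+s)$; then $\ell=\rho(x_0,x_1)>0$. Let $D=[x_0,x_1]$ and $h(x)=\rho(x_0,r_D(x))\in[0,\ell]$. By Lemma~\ref{lem:rho}(b),(c),
\[
|h(x)-h(y)|=\rho(r_D(x),r_D(y))\le\rho(x,y),
\]
so $h=\bar h\circ q$ with $\bar h$ continuous on $Y$. The function $\theta=\bar h\circ\varphi:K\to[0,\ell]$ is continuous, $\theta(z)=h(x)$ for every $x\in\Phi(z)$, and $\theta(z_0)=0$, $\theta(z_0+s)=\ell$.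

By Lemma~\ref{lem:rho}(c), for all but countably many $c\in(0,\ell)$ the function $h|_D$ takes the value $c$ at exactly one point $p_c$. The points $p_c$ are distinct, so by (A3), for all but countably many of these $c$ we also have $r_D^{-1}(p_c)=\{p_c\}$. Fix such a $c$. Then $h^{-1}(c)=\{p_c\}$ in all of $X$, so $\theta(z)=c$ implies $\Phi(z)=\{p_c\}$. By Lemma~\ref{lem:fibers}(b), $\theta$ takes the value $c$ at most once. It takes the values $0$ and $\ell$ on the connected set $K_1$, so there is exactly one $z_c\in K_1$ with $\theta(z_c)=c$. Then $K_1\setminus\{z_c\}$ is the disjoint union of the nonempty relatively open sets $K_1\cap\{\theta<c\}$ and $K_1\cap\{\theta>c\}$. So $z_c$ is a cut point of $K_1$. Translations by $K_0$ are homeomorphisms of $K_1$ and act transitively, so every point of $K_1$ is a cut point, a contradiction.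
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:ergodic}]
By Lemmas~\ref{lem:iso} and~\ref{lem:totdisc}, $(X,\mu,f)$ is isomorphic to the rotation $R_\alpha$ of an infinite totally disconnected compact metrizable abelian group, and $R_\alpha$ is ergodic because $f$ is. By Lemmas~\ref{lem:K} and~\ref{lem:iso}, the functions $\chi_\lambda=e_\lambda\circ\pi$ form an orthonormal basis of $L^2(\mu)$. It remains to show $\Lambda\subset\Gamma$. Fix $\lambda\in\Lambda$. In a totally disconnected compact metric space the clopen sets form a base, so there is a clopen set $V$ with $0\in V\subset\{\operatorname{Re}e_\lambda>0\}$. The subgroup $L=\{s:V+s=V\}$ is contained in $V$, and it is open because $1_V$ is uniformly continuous. The group $e_\lambda(L)$ lies in the open right half of $\mathbb{T}$, so it is trivial. Since $K/L$ is finite, $e_\lambda(K)$ is a finite group, and $\lambda=e_\lambda(\alpha)$ is a root of unity.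
\end{proof}

\begin{remark}
Zero entropy enters only in Lemma~\ref{lem:separation}; Example~\ref{ex:sturm} shows that the proposition fails without it. The hypothesis $\mu(E(X))=0$ enters only in Lemma~\ref{lem:iso}. If instead $\mu(E(X))=1$, then $\rho\equiv0$, because an arc contains at most two endpoints by (A5); the space $Y$ is a point and $\varphi$ carries no information.
\end{remark}

\section{From ergodic measures to all invariant measures}\label{sec:main}

\begin{lemma}\label{lem:atoms}
Let $(X,f)$ be a dynamical system and $\mu$ an invariant measure.
\begin{enumerate}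
\item[(a)] Every atom of $\mu$ is a periodic point.
\item[(b)] If $\mu$ is ergodic and has an atom, it is carried by a periodic orbit.
\item[(c)] If $\mu$ is ergodic and nonatomic, then $\mu(\operatorname{Per}(f))=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\mu(\{x\})>0$, the sets $f^{-n}\{x\}$ have the same positive measure, so two of them meet: $f^ny=x=f^{n'}y$ with $n<n'$. Then $f^{n'-n}x=x$.

(b) The orbit of the atom is mapped into itself and has positive measure, hence measure $1$.

(c) Otherwise the set of fixed points of some $f^N$ has positive measure; it is mapped into itself, so $f^N=\mathrm{id}$ a.e. Let $\mu(B)>0$. Since $f^{-N}B=B$ up to a null set, $\bigcup_{i<N}f^{-i}B$ is invariant up to a null set. So it has measure $1$, and $\mu(B)\ge1/N$. A nonatomic measure has sets of arbitrarily small positive measure.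
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The ergodic decomposition of $\nu$ is a probability measure $Q$ on the space of invariant measures, carried by the ergodic ones, with $\int v\,d\nu=\int\left(\int v\,d\mu\right)dQ(\mu)$ for every Borel function $v$ that is nonnegative or $\nu$-integrable. Fix a Borel representative of $g$. For $Q$-a.e.\ $\mu$ we have $\mu(E(X)\setminus\operatorname{Per}(f))=0$ and $g\in L^2(\mu)$; let $\sigma_{g,\mu}$ be the spectral measure of $g$ in $L^2(\mu)$. Consider such a $\mu$.

If $\mu$ has an atom, it is carried by an orbit of some period $N$. Then $U^N=I$ on $L^2(\mu)$, so $\int z^N\,d\sigma_{g,\mu}=\|g\|^2_{L^2(\mu)}=\sigma_{g,\mu}(\mathbb{T})$, which forces $z^N=1$ for $\sigma_{g,\mu}$-a.e.\ $z$.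

If $\mu$ is nonatomic, then $\mu(E(X))=0$ by Lemma~\ref{lem:atoms}(c), and Proposition~\ref{prop:ergodic} applies. So $\mu$ is isomorphic to an odometer, and $g=\sum a_\lambda\chi_\lambda$ with $\lambda\in\Gamma$. Then $\langle U^ng,g\rangle=\sum|a_\lambda|^2\lambda^n$ and $\sigma_{g,\mu}=\sum|a_\lambda|^2\delta_\lambda$.

In both cases $\sigma_{g,\mu}(\mathbb{T}\setminus\Gamma)=0$. The Fourier coefficients of $\sigma_{g,\mu}$ depend measurably on $\mu$ and satisfy $\langle U^ng,g\rangle_\nu=\int\langle U^ng,g\rangle_\mu\,dQ(\mu)$. Hence $\mu\mapsto\sigma_{g,\mu}(B)$ is measurable for Borel $B\subset\mathbb{T}$, and $\int\sigma_{g,\mu}\,dQ(\mu)$ is a finite measure with the same Fourier coefficients as $\sigma_g$. The two measures are equal. Because $\Gamma$ does not depend on $\mu$, we get $\sigma_g(\mathbb{T}\setminus\Gamma)=0$; this is the step that fails for the map \eqref{eq:skew}. A measure carried by a countable set is purely atomic.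
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
By Lemma~\ref{lem:atoms}(a), each point of the countable set $E(X)\setminus\operatorname{Per}(f)$ is null for every invariant measure, so Theorem~\ref{thm:main} applies. The countable set $\Gamma$ is Lebesgue-null.
\end{proof}

\section{Dendrites with uncountably many endpoints}\label{sec:uncountable}

In Theorem~\ref{thm:space}, (a)$\Rightarrow$(c) is Corollary~\ref{cor:answer}, and (c)$\Rightarrow$(b) holds because $\Gamma$ is countable. The implication (b)$\Rightarrow$(a) follows from the last sentence of the theorem, which we now prove. The plan is to place a symbolic version of \eqref{eq:skew} on a Cantor set of endpoints and to extend it to $X$ without creating entropy.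

\subsection{Lebesgue spectrum with zero entropy on a Cantor set}

\begin{lemma}\label{lem:cantor}
On a Cantor set $C$ there are a continuous map $T:C\to C$ with $h_{\mathrm{top}}(T)=0$, a $T$-invariant measure $\nu$ and $g\in L^2(C,\nu)$ such that $\sigma_g$ is normalized Lebesgue measure.
\end{lemma}

\begin{proof}
For $(x,y)\in[0,1)^2$ and $n\ge0$ let $s_n(x,y)=1$ if $y+nx\bmod1\in[0,\frac12)$, and $s_n(x,y)=0$ otherwise. Let $\Sigma\subset\{0,1\}^{\{0,1,2,\dots\}}$ be the closure of the set of sequences $s(x,y)$. The shift of $s(x,y)$ is $s(x,\,y+x\bmod1)$. Hence the shift maps $\Sigma$ into itself and preserves the image $\nu_0$ of Lebesgue measure under $s$.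

Let $b(N)$ be the number of initial words of length $N$ of elements of $\Sigma$. Cylinders are open, so these words have the form $s_0\cdots s_{N-1}(x,y)$. Such a word is determined by the signs of the $L=N(2N+1)$ numbers $y+nx-\frac k2$, $0\le n<N$, $0\le k\le2N$. The signs are constant on each face of the arrangement of the $L$ lines where these numbers vanish. Each line consists of at most $L-1$ crossing points and $L$ open pieces, and the lines cut the plane into at most $1+(1+2+\dots+L)$ regions, since the $i$th line splits at most $i$ regions. So $b(N)\le4L^2=O(N^4)$.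

Let $g_0(s)=(-1)^{s_0}$, and let $R$ be the $1$-periodic function equal to $-1$ on $[0,\frac12)$ and to $1$ on $[\frac12,1)$. Then $\|g_0\|=1$, and for $n\ge1$, integrating first in $x$ over $n$ full periods,
\[
\langle U^ng_0,g_0\rangle=\int_0^1\!\!\int_0^1R(y+nx)R(y)\,dx\,dy=0 .
\]
So $\sigma_{g_0}$ is normalized Lebesgue measure.

To remove possible isolated points, pass to $\Sigma\times\{0,1\}^{\mathbb{N}}$. It is compact, metrizable, totally disconnected and perfect, hence homeomorphic to $C$. Let $T$ be the product of the shift and the identity. Use the metric in which two points are within $2^{-k}$ exactly when both coordinates agree in the first $k$ places. Points that agree in the first $N+k$ places of the first coordinate and in the first $k$ places of the second are not $(N,2^{-k})$-separated, so $s(N,2^{-k})\le2^kb(N+k)$ and $h_{\mathrm{top}}(T)=0$. Take $\nu=\nu_0\times\delta_0$ and $g(s,t)=g_0(s)$.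
\end{proof}

\subsection{The tree spanned by a Cantor set of endpoints}

Let $E(X)$ be uncountable. It is a $G_\delta$ subset of a compact metric space by (A5), so it contains a Cantor set $C$. Let $T,\nu,g$ be as in Lemma~\ref{lem:cantor}.

We need a compatible metric $d$ on $X$ that is additive along arcs. A convex metric has this property, and every Peano continuum admits one by the theorem of Bing and Moise; on a dendrite such a $d$ can be written down. Enumerate the arcs $[a,a']$ with $a\ne a'$ in $A$ as $D_1,D_2,\dots$, let $\mu_k$ be the image of Lebesgue measure under a homeomorphism $[0,1]\to D_k$, and let $d(x,y)=\mu^*([x,y])$ with $\mu^*=\sum2^{-k}\mu_k$. By Lemma~\ref{lem:rho}(a), $d$ is a continuous pseudometric, additive along arcs. If $x\ne y$, two interior points of $[x,y]$ lie in some $D_k$ by (A5) and (A6), so $d(x,y)>0$. The identity map from $X$ to $(X,d)$ is a continuous bijection from a compact space, hence a homeomorphism. For $y\ne w$ and $v=r_{[y,w]}(x)$, (A1) gives $d(y,x)+d(x,w)=2d(x,v)+d(y,w)$; therefore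
\begin{equation}\label{eq:between}
x\in[y,w]\iff d(y,x)+d(x,w)=d(y,w).
\end{equation}

Fix distinct $c_0,c_1\in C$ and a root $o\in(c_0,c_1)$; by (A5), $o\notin C$. Put
\[
X'=\bigcup_{c\in C}[o,c],\quad H(x)=d(o,x),\quad\delta(x)=d(x,C),\quad C_x=\{c\in C:x\in[o,c]\}.
\]
Think of $X'$ as a rooted tree with height function $H$; then $C_x$ is the set of points of $C$ above $x$. For $c\in C$ and $l\ge0$ let $P(c,l)$ be the point of $[o,c]$ at height $\min(l,H(c))$. For $c,c'\in C$ let $c\wedge c'=r_{[o,c]}(c')$; by (A1), $[o,c]\cap[o,c']=[o,c\wedge c']$. We record five facts.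
\begin{enumerate}
\item[(T1)] The set $\mathcal{B}=\{(x,c)\in X\times C:x\in[o,c]\}$ is compact by \eqref{eq:between}. So $X'$, its projection, is compact; it is a union of arcs through $o$, hence a subcontinuum.
\item[(T2)] If $x\in C$, then $C_x=\{x\}$, since an endpoint in $[o,c]$ is neither $o$ nor an interior point.
\item[(T3)] $P$ is continuous, since its graph $\{(c,l,p):(p,c)\in\mathcal{B},\ H(p)=\min(l,H(c))\}$ is closed and $X$ is compact.
\item[(T4)] $P(c,l)\notin C$ if $l<H(c)$, since it is then $o$ or an interior point of $[o,c]$.
\item[(T5)] $d(c,c')=H(c)+H(c')-2H(c\wedge c')\ge H(c)-H(c\wedge c')$, since $[c',c]$ passes through $c\wedge c'$ by (A1).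
\end{enumerate}
Fact (T2) is the reason for choosing $C$ among the endpoints.

\subsection{The extension}

We send $x\in X'$ to a point $P(Tc,l(x))$ on the path to $Tc$, where $c\in C_x$. The height $l(x)$ must equal $H(Tx)$ on $C$ and must be low enough off $C$ for two purposes. It must lie below all branch points $Tc\wedge Tc'$ with $c,c'\in C_x$, so that the choice of $c$ does not matter. And it must push $x$ away from $C$, so that no recurrence is created near $C$. We start from a continuous extension $l_0:X'\to\mathbb{R}$ of $H\circ T:C\to\mathbb{R}$, given by Tietze's theorem, and subtract one correction for each purpose.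

For $t>0$ let
\[
\zeta(t)=\sup\{|l_0(x)-H(Tc)|+d(Tc,Tc'):\ x\in X',\ \delta(x)\le t,\ c,c'\in C_x\}.
\]
This function is bounded and nondecreasing, and $\zeta(t)\to0$ as $t\to0$. Indeed, let $\delta(x_k)\to0$ and $c_k,c_k'\in C_{x_k}$. Along a subsequence $x_k\to x\in C$, $c_k\to c$, $c_k'\to c'$; by (T1) and (T2), $c=c'=x$; and the quantity in the supremum tends to $|l_0(x)-H(Tx)|+0=0$.

For $u>0$ let
\[
\omega(u)=\min\{\delta(P(c,l)):\ c\in C,\ 0\le l\le H(c)-u\},\qquad\min\emptyset=\infty .
\]
The minimum is taken over a compact set, so $\omega(u)>0$ by (T3) and (T4). The function $\omega$ is nondecreasing and equals $\infty$ for $u>\max H$. Let $\tau(t)=t+\inf\{u>0:\omega(u)\ge2t\}$ for $t>0$. Then $\tau$ is finite and nondecreasing. It tends to $0$ with $t$, because $\tau(t)\le t+\varepsilon$ as soon as $2t\le\omega(\varepsilon)$. Also $\omega(\tau(t))\ge2t$, because $\tau(t)$ exceeds the infimum and $\omega$ is nondecreasing.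

The function $\beta=\zeta+\tau$ need not be continuous, so we average it: $\eta(0)=0$ and $\eta(t)=\frac1t\int_t^{2t}\beta(v)\,dv$. Since $\beta$ is nondecreasing, $\beta(t)\le\eta(t)\le\beta(2t)$, so $\eta$ is continuous on $[0,\infty)$ and dominates $\beta$. For $x\in X'$ define
\[
l(x)=\max\bigl(0,\ l_0(x)-\eta(\delta(x))\bigr),\qquad F(x)=P(Tc,l(x))\quad\text{for any }c\in C_x .
\]

\begin{lemma}\label{lem:extension}
The map $F:X'\to X'$ is well defined and continuous, and $F|_C=T$. If $x\in X'\setminus C$, then $F(x)=o$ or $\delta(F(x))\ge2\delta(x)$.
\end{lemma}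

\begin{proof}
If $x\in C$, then $C_x=\{x\}$ and $l(x)=H(Tx)$, so $F(x)=Tx$. Let $x\notin C$ and $t=\delta(x)>0$. If $l(x)=0$, then $P(Tc,l(x))=o$ for every $c$. If $l(x)>0$ and $c,c'\in C_x$, then $l(x)=l_0(x)-\eta(t)\le l_0(x)-\zeta(t)-\tau(t)$, and the definition of $\zeta$ gives
\[
l(x)\le l_0(x)-|l_0(x)-H(Tc)|-d(Tc,Tc')-\tau(t)\le H(Tc)-d(Tc,Tc')-\tau(t).
\]
By (T5), $l(x)\le H(Tc\wedge Tc')$. So $P(Tc,l(x))$ and $P(Tc',l(x))$ are the same point of $[o,Tc\wedge Tc']$, and $F$ is well defined. The display also gives $l(x)\le H(Tc)-\tau(t)$, so $\delta(F(x))\ge\omega(\tau(t))\ge2t$.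

For continuity let $x_k\to x$ and choose $c_k\in C_{x_k}$. Every subsequence has a further subsequence along which $c_k\to c$, and $c\in C_x$ by (T1). Along it $F(x_k)=P(Tc_k,l(x_k))\to P(Tc,l(x))=F(x)$, by (T3) and the continuity of $l$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:space}]
By Lemma~\ref{lem:extension}, $F$ maps $X'\setminus C$ into itself. If the orbit of $x\in X'\setminus C$ avoided $o$ at all times $k\ge1$, then $\delta(F^kx)\ge2^k\delta(x)$ would be unbounded. So $X'\setminus C\subset\bigcup_{k\ge1}F^{-k}\{o\}$.

Let $f=F\circ r_{X'}:X\to X$; it is continuous and equals $F$ on $X'$. Let $\mu$ be an ergodic $f$-invariant measure. Then $\mu(X')=\mu(f^{-1}X')=1$, and $\mu(C)\in\{0,1\}$ because $f(C)\subset C$. If $\mu(C)=1$, then $h_\mu(f)=h_\mu(T)\le h_{\mathrm{top}}(T)=0$. If $\mu(C)=0$, some $f^{-k}\{o\}$ has positive measure, so $o$ is an atom, $\mu$ is carried by a periodic orbit by Lemma~\ref{lem:atoms}(b), and $h_\mu(f)=0$. By the variational principle $h_{\mathrm{top}}(f)=0$. The measure $\nu$, viewed on $X$, is $f$-invariant because $f|_C=T$, and $g$, extended by $0$ off $C$,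 has spectral measure equal to normalized Lebesgue measure.
\end{proof}

\section{Positive entropy}\label{sec:positive}

The last ingredient holds for every dynamical system. It can be derived from the theorem of Rokhlin and Sinai (1961), by which the Koopman operator of the natural extension has Lebesgue spectrum on the orthocomplement of $L^2$ of the Pinsker algebra. For a single function a direct argument suffices.

\begin{lemma}\label{lem:positive}
If $(X,f)$ is a dynamical system with $h_{\mathrm{top}}(f)>0$, there are an invariant measure $\nu$ and $g\in L^2(X,\nu)$ such that $\sigma_g$ is normalized Lebesgue measure.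
\end{lemma}

\begin{proof}
By the variational principle there are an invariant measure $\nu$ and a finite Borel partition $\xi$ with $h_\nu(f,\xi)>0$. Let $\mathcal{A}$ be the $\sigma$-algebra generated by the partitions $f^{-i}\xi$, $i\ge0$; then $f^{-1}\mathcal{A}\subset\mathcal{A}$. Recall that $h_\nu(f,\xi)$ equals the conditional entropy $H_\nu(\xi\mid f^{-1}\mathcal{A})$, and that this vanishes if every element of $\xi$ agrees up to a null set with a member of $f^{-1}\mathcal{A}$. So $L^2(f^{-1}\mathcal{A},\nu)$ is a proper closed subspace of $L^2(\mathcal{A},\nu)$. Take a unit vector $g\in L^2(\mathcal{A},\nu)$ orthogonal to it. For $n\ge1$ the function $U^ng$ is measurable with respect to $f^{-n}\mathcal{A}\subset f^{-1}\mathcal{A}$, so $\langle U^ng,g\rangle=0$.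
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:map}]
If $h_{\mathrm{top}}(f)=0$, all spectral measures are carried by $\Gamma$ by Corollary~\ref{cor:answer}. If all spectral measures are carried by the countable set $\Gamma$, the spectrum is singular. If the spectrum is singular, then $h_{\mathrm{top}}(f)=0$ by Lemma~\ref{lem:positive}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AD}
el Houcein el Abdalaoui and Joseph Devianne,
\emph{A large class of dendrite maps for which M\"{o}bius disjointness property of Sarnak is fulfilled},
arXiv:2012.14354 (2020).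

\bibitem{Nadler}
Nadler, \emph{Continuum Theory}.

\end{thebibliography}
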